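\title{Almost complex circle actions on 6-manifolds with four fixed points: infinitely many homotopy types}

\begin{abstract}
We study simply connected closed almost complex $6$-manifolds with a circle action that preserves the almost complex structure, has exactly four fixed points, and is equivariantly formal over $\mathbb{Z}$. We show that such manifolds realize infinitely many homotopy types, and that infinitely many pairwise non-homeomorphic ones are homotopy equivalent to $S^2\times S^4$. The examples come from equivariant cutting and pasting along free copies of $S^3\times S^2$, and their invariants are computed by localization. A second family, with weights $\{1,2,3\}$, $\{-1,1,a\}$, $\{-1,1,-a\}$, $\{-1,-2,-3\}$, contains infinitely many spin and infinitely many non-spin homotopy types; for $a\ge 4$ these weights determine the diffeomorphism type.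
\end{abstract}

\section{The question and the results}\label{sec:intro}

Manifolds are smooth, and a closed manifold is compact, without boundary, and connected. An almost complex structure on $M$ is an endomorphism $J$ of $TM$ with $J^2=-1$; it makes $TM$ a complex vector bundle and orients $M$, and we always use this orientation. Let the circle $S^1$ act smoothly on $M$, preserving $J$. At an isolated fixed point $f$ the tangent space is a complex representation $\mathbb{C}_{w_1}\oplus\dots\oplus\mathbb{C}_{w_n}$, where $\lambda\in S^1$ acts on $\mathbb{C}_w$ by $\lambda^w$. The nonzero integers $w_i$ are the \emph{weights} at $f$. They describe the action near the fixed points, and one wants to know how much of $M$ they remember.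

The link between the weights and the topology of $M$ is equivariant cohomology, $H^*_{S^1}(M;\mathbb{Z})=H^*(ES^1\times_{S^1}M;\mathbb{Z})$, which is a module over $H^*(BS^1;\mathbb{Z})=\mathbb{Z}[u]$. The action is \emph{$\mathbb{Z}$-equivariantly formal} if this module is free. Then every integral class on $M$ lifts to an equivariant class (Proposition~\ref{prop:formal}), and characteristic numbers can be computed from the values of the lifts at the fixed points.

\begin{definition}
A closed almost complex $6$-manifold $M$ with a $J$-preserving circle action is \emph{admissible} if $M$ is simply connected, the action is $\mathbb{Z}$-equivariantly formal, and the fixed point set consists of exactly four points.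
\end{definition}

As recalled in \cite{KL}, Jang classified the weights and associated multigraphs of almost complex circle actions on $6$-manifolds with exactly four fixed points into six cases, and a quadric $Q\subset\mathbb{CP}^4$ and $S^4\times S^2$ are examples of admissible manifolds. The following question is posed in \cite{KL}.

\begin{quote}
Are there finitely many (a) diffeomorphism types, (b) homotopy types of admissible manifolds?
\end{quote}

Every admissible $M$ has the cohomology groups of $\mathbb{CP}^3$ (Proposition~\ref{prop:formal}). Write $H^2(M;\mathbb{Z})=\mathbb{Z}x$ and put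
\[
k(M)=\langle x^3,[M]\rangle,\qquad p(M)=\langle p_1(M)\,x,[M]\rangle .
\]
Replacing $x$ by $-x$, or $[M]$ by $-[M]$, changes the sign of both numbers. Hence $|k|$ is a homotopy invariant and $|p|$ is a diffeomorphism invariant; by Novikov's theorem on the topological invariance of rational Pontryagin classes, $|p|$ is even a homeomorphism invariant. By the classification of Wall and Jupp (Theorem~\ref{thm:WJ}), the pair $\pm(k,p)$ and the class $w_2$ determine $M$ up to diffeomorphism. So part (a) asks whether only finitely many pairs $(k,p)$ occur.

The simplest example suggests that the answer is yes. For distinct integers $n_0,\dots,n_3$, the action $\lambda\cdot[z_0:\dots:z_3]=[\lambda^{n_0}z_0:\dots:\lambda^{n_3}z_3]$ on $\mathbb{CP}^3$ fixes the four coordinate points, with weights $n_j-n_i$ $(j\ne i)$ at the $i$th one. The weights run through an infinite family, while $(k,p)=(1,4)$ stays the same. With finitely many cases for the weights, one might expect finitely many manifolds. This guess overlooks how flexible almost complex structures are: an $S^1$-manifold can be cut and reglued where the action is free, and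 only the first Chern class has to match along the seam (Lemma~\ref{lem:glue}). Both answers are no.

\begin{theorem}\label{thm:A}
Let $(a,b)$ and $(c,d)$ be pairs of coprime positive integers, and put
\[
A=ab(a+b),\quad B=cd(c+d),\quad P=2(a^2+ab+b^2),\quad Q=2(c^2+cd+d^2).
\]
There is an admissible manifold $M$ with $c_1(M)=0$, with weights
\begin{equation}\label{eq:weightsA}
\{a,b,-a-b\},\quad\{-a,-b,a+b\},\quad\{c,d,-c-d\},\quad\{-c,-d,c+d\},
\end{equation}
and with $(k,p)=\pm\bigl(\tfrac14(A^2-B^2),\,P-Q\bigr)$.
\end{theorem}

\begin{corollary}\label{cor:answer}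
There are infinitely many homotopy types, and hence infinitely many diffeomorphism types, of admissible manifolds.
\end{corollary}

\begin{proof}
Take $(a,b)=(1,1)$ and $(c,d)=(1,n)$ with $n\ge1$. Then $A=2$, $B=n(n+1)$, and $|k|=\bigl(\tfrac{n(n+1)}{2}\bigr)^2-1$ is strictly increasing in $n$.
\end{proof}

The next two theorems sharpen this. Finiteness fails inside a single homotopy type, and it fails for non-spin manifolds as well.

\begin{theorem}\label{thm:B}
Infinitely many pairwise non-homeomorphic admissible manifolds are homotopy equivalent to $S^2\times S^4$.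
\end{theorem}

\begin{theorem}\label{thm:C}
For every integer $a\ge1$ there is an admissible manifold $M$ with weights
\begin{equation}\label{eq:weightsC}
\{1,2,3\},\quad\{-1,1,a\},\quad\{-1,1,-a\},\quad\{-1,-2,-3\}
\end{equation}
such that
\begin{itemize}
\item for $a$ even, $c_1=\pm2x$, so $M$ is spin, and $(k,p)=\pm\bigl(9-\tfrac{a^2}{4},\,12-a^2\bigr)$;
\item for $a$ odd, $c_1=\pm x$, so $M$ is not spin, and $(k,p)=\pm\bigl(72-2a^2,\,24-2a^2\bigr)$.
\end{itemize}
For $a\ge4$, every admissible manifold with weights \eqref{eq:weightsC} has these invariants, and its diffeomorphism type is determined by $a$. In particular, there are infinitely many spin and infinitely many non-spin homotopy types of admissible manifolds.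
\end{theorem}

All three proofs follow one pattern. Localization computes $(k,p)$ from the weights up to a single unknown number, which records the position of the generator $x$. One then builds the manifold by gluing and finds the unknown number from the construction. For Theorem~\ref{thm:A} the pieces come from two copies of $S^6$ (Section~\ref{sec:A}); Theorem~\ref{thm:B} selects the cases $A=B$, $P\ne Q$ and identifies the homotopy type by surgery theory (Section~\ref{sec:B}); for Theorem~\ref{thm:C} we start from two projective threefolds and change the speed of rotation of one invariant sphere (Section~\ref{sec:C}).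

\section{Localization, classification and gluing}\label{sec:tools}

\subsection{Equivariant cohomology}
Write $M_{S^1}=ES^1\times_{S^1}M$. It fibers over $BS^1$ with fiber $M$, and restriction to a fiber is the forgetful map $H^*_{S^1}(M)\to H^*(M)$. An equivariant vector bundle $E\to M$ gives a bundle $E_{S^1}\to M_{S^1}$, whose characteristic classes are the \emph{equivariant} classes $c_1^{S^1}$, $p_1^{S^1}$, $e^{S^1}$ of $E$; they lift the ordinary ones. We normalize $u$ so that $\mathbb{C}_w$ has Euler class $wu$. At a fixed point $f$ with weights $w_1,\dots,w_n$ the tangent bundle then has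
\[
c_1^{S^1}|_f=\Bigl(\sum w_i\Bigr)u,\qquad p_1^{S^1}|_f=\Bigl(\sum w_i^2\Bigr)u^2,\qquad e^{S^1}|_f=e_fu^n,\quad e_f=\prod w_i .
\]
For $\alpha\in H^2_{S^1}(M;\mathbb{Z})$ we write $\alpha|_f=\alpha_fu$ and call the integer $\alpha_f$ the \emph{value} of $\alpha$ at $f$. We use four standard facts.
\begin{enumerate}
\item[(F1)] If $S^1$ acts freely on $W$, then $H^*_{S^1}(W)=H^*(W/S^1)$, and the equivariant characteristic classes of $E\to W$ are the ordinary classes of $E/S^1\to W/S^1$.
\item[(F2)] For closed $M$, $\chi(M)=\chi(M^{S^1})$.
\item[(F3)] For closed $M$, the restriction $H^*_{S^1}(M;\mathbb{Q})\to H^*_{S^1}(M^{S^1};\mathbb{Q})$ becomes an isomorphism after inverting $u$.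
\item[(F4)] (Atiyah--Bott--Berline--Vergne formula.) Let $M$ be closed and oriented of dimension $m$. Orient each component $F$ of $M^{S^1}$ and its normal bundle $\nu_F$ compatibly with $M$. Then in $\mathbb{Q}[u,u^{-1}]$
\[
\int_M\alpha=\sum_F\int_F\frac{\alpha|_F}{e^{S^1}(\nu_F)},
\]
where $\int_M\colon H^j_{S^1}(M;\mathbb{Q})\to H^{j-m}(BS^1;\mathbb{Q})$ is integration along the fiber. The left side is $0$ if $j<m$, and for $j=m$ it is the evaluation on $[M]$ of the image of $\alpha$ in $H^m(M)$. An isolated fixed point $f$ of an almost complex action contributes $\alpha|_f/(e_fu^{m/2})$.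
\end{enumerate}

The case $j<m$ of (F4) gives identities among the values of $\alpha$; the case $j=m$ gives characteristic numbers. Applied to surfaces, (F4) gives divisibility conditions.

\begin{lemma}\label{lem:sphere}
Let $M$ be a closed almost complex $S^1$-manifold with isolated fixed points, let $l\ge2$, and let $f$ be a fixed point at which exactly one weight $w$ is divisible by $l$. Then the component $\Sigma$ of $M^{\mathbb{Z}_l}$ through $f$ is an invariant $2$-sphere. It contains exactly one more fixed point $f'$, the weight of $T_{f'}\Sigma$ is $-w$, and for $\alpha\in H^2_{S^1}(M;\mathbb{Z})$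
\[
\langle\alpha,[\Sigma]\rangle=\frac{\alpha_f-\alpha_{f'}}{w}\in\mathbb{Z}.
\]
\end{lemma}

\begin{proof}
The fixed set of $\mathbb{Z}_l\subset S^1$ is a submanifold whose tangent space at $q$ is the complex subspace $(T_qM)^{\mathbb{Z}_l}$. At $f$ this is $\mathbb{C}_w$, so $\Sigma$ is a closed surface oriented by $J$, and it is $S^1$-invariant. By (F2), $\chi(\Sigma)$ is the number of fixed points on $\Sigma$, which is positive; so $\Sigma$ is a sphere with two fixed points. If $w'$ is the weight at $f'$, then (F4) for the class $1$ gives $1/w+1/w'=0$, and (F4) for $\alpha$ gives the formula.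
\end{proof}

\subsection{Formality with four fixed points}

\begin{proposition}\label{prop:formal}
Let $M$ be a closed simply connected oriented $6$-manifold with a circle action with exactly four fixed points. The action is $\mathbb{Z}$-equivariantly formal if and only if $H_2(M;\mathbb{Z})\cong\mathbb{Z}$. In this case $H^j(M;\mathbb{Z})$ is $\mathbb{Z}$ for $j=0,2,4,6$ and $0$ otherwise, and $H^*_{S^1}(M;\mathbb{Z})\to H^*(M;\mathbb{Z})$ is onto with kernel $u\,H^*_{S^1}(M;\mathbb{Z})$.
\end{proposition}

\begin{proof}
All coefficients are integral unless indicated, and $\chi(M)=4$ by (F2).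

Suppose $H_2(M)\cong\mathbb{Z}$. Since $H_1(M)=0$, universal coefficients give $H^1=0$, $H^2\cong\mathbb{Z}$, and $H^3$ torsion free, because its torsion is that of $H_2$. Poincar\'e duality gives $H^4\cong H_2\cong\mathbb{Z}$ and $H^5\cong H_1=0$. Then $4=\chi(M)=4-b_3$, so $H^3=0$. The Serre spectral sequence of $M_{S^1}\to BS^1$ is concentrated in even bidegrees, so it collapses and every class of $M$ lifts. By the Leray--Hirsch theorem, lifts of a basis of $H^*(M)$ form a $\mathbb{Z}[u]$-basis of $H^*_{S^1}(M)$.

Suppose $H^*_{S^1}(M)$ is free over $\mathbb{Z}[u]$, of rank $r$. The circle bundle $ES^1\times M\to M_{S^1}$ has Euler class $\pm u$ and total space homotopy equivalent to $M$, so its Gysin sequence reads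
\[
H^{j-2}_{S^1}(M)\xrightarrow{\ u\ }H^j_{S^1}(M)\to H^j(M)\to H^{j-1}_{S^1}(M)\xrightarrow{\ u\ }H^{j+1}_{S^1}(M).
\]
Multiplication by $u$ is injective on a free module. Hence $H^*(M)=H^*_{S^1}(M)/(u)\cong\mathbb{Z}^r$, which proves the last assertion. By (F3), $r=4$. Total rank $4$ together with $\chi(M)=4$ excludes odd cohomology, and $b_0=b_6=1$, $b_2=b_4$ give $b_2=b_4=1$. Finally $H_2\cong H^4\cong\mathbb{Z}$.
\end{proof}

So a glued manifold is admissible once it is almost complex, simply connected, has four fixed points, and has $H_2\cong\mathbb{Z}$.

\subsection{The classification of simply connected 6-manifolds}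

\begin{theorem}[Wall \cite{Wall} in the spin case, Jupp \cite{Jupp}]\label{thm:WJ}
Let $M$, $M'$ be closed simply connected oriented smooth $6$-manifolds with torsion-free homology and $b_3(M)=b_3(M')$. If some isomorphism $H^2(M;\mathbb{Z})\cong H^2(M';\mathbb{Z})$ matches the cubic forms $y\mapsto\langle y^3,[\,\cdot\,]\rangle$, the linear forms $y\mapsto\langle p_1y,[\,\cdot\,]\rangle$ and the classes $w_2$, then $M$ and $M'$ are diffeomorphic.
\end{theorem}

For an almost complex manifold, $w_2$ is the reduction of $c_1$ modulo $2$.

\subsection{Gluing invariant almost complex structures}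
Our gluing maps are equivariant, but they do not respect the almost complex structures of the two pieces. So the structure must be interpolated across the seam, invariantly. Where the action is free this is a problem about sections of a bundle over the quotient, and the fiber has very little homotopy in low degrees.

\begin{lemma}\label{lem:homotopy}
Let $F$ be a closed simply connected $4$-manifold, $E\to F$ an oriented real vector bundle of rank $6$, and $J_0,J_1$ complex structures on $E$ inducing the orientation. If $c_1(J_0)=c_1(J_1)$, then $J_0$ and $J_1$ are homotopic through complex structures.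
\end{lemma}

\begin{proof}
Complex structures on $E$ inducing the orientation are the sections of a bundle $\pi\colon Z\to F$ with fiber $\Phi=GL_6^+(\mathbb{R})/GL_3(\mathbb{C})\simeq SO(6)/U(3)\cong\mathbb{CP}^3$. From the Hopf fibration $S^7\to\mathbb{CP}^3$, the space $\Phi$ is simply connected with $\pi_2=\mathbb{Z}$ and $\pi_3=\pi_4=0$. The obstructions to a homotopy between two sections lie in $H^j(F;\pi_j\Phi)$, $j\le4$, with untwisted coefficients since $F$ is simply connected. So the only one is the primary difference $d\in H^2(F;\mathbb{Z})$, which is natural under pullback.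

The bundle $\pi^*E$ has a tautological complex structure; let $c\in H^2(Z;\mathbb{Z})$ be its first Chern class, so that $c_1(J_i)=J_i^*c$. On a fiber, the tautological bundle is associated with the principal bundle $SO(6)\to SO(6)/U(3)$, and in the exact sequence
\[
0=\pi_2SO(6)\to\pi_2\bigl(SO(6)/U(3)\bigr)\to\pi_1U(3)=\mathbb{Z}\to\pi_1SO(6)=\mathbb{Z}/2\to0
\]
the second map sends a sphere to $\pm$ the value of $c$ on it. Its image is $2\mathbb{Z}$, so $c$ takes the value $\pm2$ on a generator of $\pi_2\Phi$.

Since $F$ is simply connected, $H^2(F;\mathbb{Z})=\operatorname{Hom}(H_2(F),\mathbb{Z})$ and every class in $H_2(F)$ is represented by a map $S^2\to F$. Pull everything back to $S^2=D_-\cup D_+$. As $D_-$ is contractible and $\Phi$ is connected, we may deform $J_1$ to agree with $J_0$ over $D_-$. Over $D_+$ we have $Z\cong D_+\times\Phi$, and the two sections form a sphere $J_0(D_+)-J_1(D_+)$ in $\Phi$ whose class is $\pm\langle d,[S^2]\rangle$ times a generator, by the definition of $d$. Therefore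
\[
0=\langle c_1(J_0)-c_1(J_1),[S^2]\rangle=\langle c,\,J_0(D_+)-J_1(D_+)\rangle=\pm2\langle d,[S^2]\rangle .
\]
So $d=0$.
\end{proof}

\begin{lemma}\label{lem:glue}
Let $M=C_-\cup C_+$ be a closed oriented $6$-manifold with a circle action, written as the union of two compact invariant submanifolds of dimension $6$ with common boundary $W=C_-\cap C_+$. Assume that the action on $W$ is free and that $F=W/S^1$ is connected and simply connected. Let $J_\pm$ be invariant almost complex structures on $C_\pm$ inducing the orientation of $M$, with $c_1^{S^1}(J_-)|_W=c_1^{S^1}(J_+)|_W$. Then $M$ has an invariant almost complex structure that equals $J_\pm$ on $C_\pm$ outside an invariant collar $W\times(-1,1)$.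
\end{lemma}

\begin{proof}
Choose an invariant neighborhood $W\times[-1,1]$ of $W$, with $S^1$ acting only on $W$ and with $W\times[-1,0]\subset C_-$. Invariant almost complex structures on it are the same as complex structures on the bundle $T(W\times[-1,1])/S^1$ over $F\times[-1,1]$, which is the pullback of $E=(TW/S^1)\oplus\mathbb{R}$ from $F$. The structures $J_-$ on $F\times\{-\frac12\}$ and $J_+$ on $F\times\{\frac12\}$ are complex structures on $E$ inducing the same orientation, and by (F1) they have the same $c_1$. Use the homotopy of Lemma~\ref{lem:homotopy} on $F\times[-\frac12,\frac12]$, keep $J_\pm$ elsewhere, and approximate the resulting continuous section by a smooth one that is unchanged near $F\times\{\pm1\}$.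
\end{proof}

The condition on $c_1^{S^1}$ is also necessary, since any such structure on $M$ restricts to a homotopy between the two complex structures on $E$.

\section{Gluing two six-spheres}\label{sec:A}

\subsection{Circle actions on the six-sphere}
On the imaginary octonions $\operatorname{Im}\mathbb{O}\cong\mathbb{R}^7$, the cross product defines an almost complex structure $J_qv=q\times v$ on the unit sphere $S^6$, invariant under $G_2$. The stabilizer of a point $N\in S^6$ is $SU(3)$, and it acts on $T_NS^6=N^\perp$, with the complex structure $J_N$, as the standard representation. So $\operatorname{Im}\mathbb{O}=\mathbb{R}N\oplus\mathbb{C}^3$, with coordinates $(z_0;z_1,z_2,z_3)$, $z_0\in\mathbb{R}$. For coprime positive $a,b$ let $S^6_{a,b}$ be $S^6$ with the action of $\operatorname{diag}(\lambda^a,\lambda^b,\lambda^{-a-b})\in SU(3)$. The fixed points are $N$ and $S=-N$. The weights at $N$ are $\{a,b,-a-b\}$. At $S$ the tangent space is again $N^\perp$, but $J_S=-J_N$, so the weights are $\{-a,-b,a+b\}$. Thus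
\[
e_N=-A,\qquad e_S=A,\qquad p_1^{S^1}|_N=p_1^{S^1}|_S=\bigl(a^2+b^2+(a+b)^2\bigr)u^2=Pu^2 .
\]
Since $H^1(S^6)=H^2(S^6)=0$, we have $H^2_{S^1}(S^6_{a,b};\mathbb{Z})=\mathbb{Z}u$, so a class is determined by its value at $N$. The weights at $N$ sum to zero, and hence
\begin{equation}\label{eq:c1zero}
c_1^{S^1}(TS^6_{a,b})=0 .
\end{equation}
The weights \eqref{eq:weightsA} are those of the disjoint union of $S^6_{a,b}$ and $S^6_{c,d}$. The task is to join the two spheres without touching the fixed points, so that the result is simply connected with $H_2\cong\mathbb{Z}$.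

\subsection{What the weights determine}
Before constructing $M$, let us see what (F4) says about it in the case $(a,b)=(1,1)$, $(c,d)=(1,2)$. Call the fixed points $N,S,N',S'$ in the order of \eqref{eq:weightsA}:
\[
\begin{array}{c|cccc}
 & N & S & N' & S'\\ \hline
\text{weights} & 1,1,-2 & -1,-1,2 & 1,2,-3 & -1,-2,3\\
e_f & -2 & 2 & -6 & 6\\
\sum w_i^2 & 6 & 6 & 14 & 14
\end{array}
\]
Let $\alpha\in H^2_{S^1}(M;\mathbb{Z})$ and put $\alpha_S-\alpha_N=2\tau$. The identity $\int\alpha=0$ gives $\alpha_{S'}-\alpha_{N'}=-6\tau$. The identity $\int\alpha^2=0$ gives $\tau(\alpha_S+\alpha_N)=\tau(\alpha_{S'}+\alpha_{N'})$. So for $\tau\neq0$ the values are, up to a common shift, $(-\tau,\tau,3\tau,-3\tau)$, and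
\[
\int\alpha^3=\frac{2\tau^3}{2}+\frac{-54\tau^3}{6}=-8\tau^3,\qquad\int p_1^{S^1}\alpha=6\tau-14\tau=-8\tau .
\]
The two spheres contribute unequally, and this is the source of the nonzero cubic form. The same computation works in general.

\begin{lemma}\label{lem:tau}
Let $M$ be a closed almost complex $6$-manifold with a circle action whose fixed points $N,S,N',S'$ have the weights \eqref{eq:weightsA}. Let $\alpha\in H^2_{S^1}(M;\mathbb{Z})$ and $\tau=(\alpha_S-\alpha_N)/A$. Then
\[
\int_M\alpha^3=\tau^3\,\frac{A^2-B^2}{4},\qquad\int_Mp_1^{S^1}\alpha=\tau\,(P-Q).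
\]
\end{lemma}

\begin{proof}
The numbers $e_f$ are $-A,A,-B,B$. From $\int\alpha=0$ we get $\alpha_{S'}-\alpha_{N'}=-\tau B$, and then $\int p_1^{S^1}\alpha=P\tau-Q\tau$. If $\tau=0$, the terms of $\int\alpha^3$ cancel in pairs. If $\tau\ne0$, then $\int\alpha^2=\tau(\alpha_S+\alpha_N)-\tau(\alpha_{S'}+\alpha_{N'})=0$ shows that $\alpha_S+\alpha_N=\alpha_{S'}+\alpha_{N'}=2m$ for some $m\in\mathbb{Q}$. The class $\alpha-mu$ has the same image in $H^2(M;\mathbb{Q})$ as $\alpha$ and has values $-\frac{\tau A}2,\frac{\tau A}2,\frac{\tau B}2,-\frac{\tau B}2$. Hence $\int\alpha^3=\frac{2}{A}\bigl(\frac{\tau A}{2}\bigr)^3-\frac{2}{B}\bigl(\frac{\tau B}{2}\bigr)^3$.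
\end{proof}

It remains to construct $M$ and to show that a lift of the generator $x$ has $\tau=\pm1$. The first Chern class does not help to find $\tau$, because all its values vanish.

\subsection{The piece with weights $1,1,-2$}\label{ss:explicit}
For $(a,b)=(1,1)$ everything is explicit. Write a point of $S^6_{1,1}$ as $(w,v)$ with $w=(z_1,z_2)\in\mathbb{C}^2$ and $v=(z_0,z_3)\in\mathbb{R}\oplus\mathbb{C}=\mathbb{R}^3$. Then $\lambda\cdot(w,v)=(\lambda w,R(\lambda)v)$, where $R(\lambda)$ multiplies $z_3$ by $\lambda^{-2}$. After rescaling each factor,
\[
S^6_{1,1}=\{|v|^2\le\tfrac12\}\cup\{|w|^2\le\tfrac12\}=(S^3\times D^3)\cup(D^4\times S^2).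
\]
The action on the first part is free. It also rotates $D^3$, but this can be undone. Identify the unit sphere of $\mathbb{R}^3$ with $\mathbb{CP}^1$ so that, under the double cover $SU(2)\to SO(3)$, the matrix $\operatorname{diag}(\lambda,\lambda^{-1})$ maps to $R(\lambda)$. For $w\in S^3$ put
\begin{equation}\label{eq:G0}
G(w)=\begin{pmatrix}\bar w_1&-w_2\\ \bar w_2&w_1\end{pmatrix}\in SU(2),\qquad\text{so that}\qquad G(\lambda w)=G(w)\operatorname{diag}(\lambda,\lambda^{-1})^{-1}.
\end{equation}
If $g(w)\in SO(3)$ is the image of $G(w)$, then $(w,v)\mapsto(w,g(w)v)$ sends $(\lambda w,R(\lambda)v)$ to $(\lambda w,g(w)v)$. In the new coordinates the circle acts only on $S^3$.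

The complement $C=D^4\times S^2$ contains both fixed points. Its boundary is $S^3\times S^2$ with the circle acting only on $S^3$, a space that no longer remembers the weights. If every $S^6_{c,d}$ has a piece with the same boundary, any two pieces can be glued. Moreover $H_2(C)$ is generated by the meridian $\{w\}\times S^2$, which is homologous in $C$ to the invariant sphere $\{0\}\times S^2$ through $N$ and $S$, of weight $-2$ at $N$. If $\alpha$ evaluates to $\pm1$ on the meridian, (F4) on this sphere gives $\alpha_S-\alpha_N=\pm2=\pm A$, that is, $\tau=\pm1$. With the table above, the manifold glued from $(1,1)$ and $(1,2)$ has $(k,p)=\pm(8,8)$.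

\subsection{The piece for general weights}
For general $(a,b)$ there is no coordinate $3$-sphere with the standard action, so we find one by general position in the orbit space of the free part. Let $S^1$ act on $S^3\times D^3$ and on $D^4\times S^2$ by scalars on $S^3\subset D^4\subset\mathbb{C}^2$ and trivially on the second factor. Fix an orientation of $S^3\times D^3$.

\begin{lemma}\label{lem:embed}
There is an orientation-preserving equivariant embedding $\iota\colon S^3\times D^3\to S^6_{a,b}$.
\end{lemma}

\begin{proof}
Let $U$ be the complement of the three $2$-spheres $\Sigma_i=S^6\cap(\mathbb{R}N\oplus\mathbb{C}_{z_i})$, $i=1,2,3$. At a point of $U$ at least two of $z_1,z_2,z_3$ are nonzero. Since $a,b,a+b$ are pairwise coprime, the stabilizer is trivial; this is where coprimality is used. By transversality, maps of spheres and disks of dimension at most $3$ into $S^6$ can be pushed off the $\Sigma_i$, as $3+2<6$. So $U$ is $2$-connected.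

Let $Y=U/S^1$, a $5$-manifold. The homotopy sequence of $U\to Y$ gives $\pi_1Y=0$ and an isomorphism $\pi_2Y\to\pi_1S^1=\mathbb{Z}$, which sends a sphere to $\pm$ the Euler number of the circle bundle over it. Since $5\ge2\cdot2+1$, Whitney's theorem represents a generator by an embedded sphere $\sigma\subset Y$. Principal circle bundles over $S^2$ are classified by their Euler number, so, for a suitable orientation of $\sigma$, the preimage $K\subset U$ of $\sigma$ is equivariantly the Hopf bundle $S^3\to\mathbb{CP}^1$.

The bundle $TU/S^1\cong TY\oplus\mathbb{R}$ is complex with $c_1=0$ by (F1) and \eqref{eq:c1zero}, so $w_2(TY)=0$. As $w_2(T\sigma)=0$, the normal bundle of $\sigma$ in $Y$ is an orientable rank $3$ bundle over $S^2$ with $w_2=0$. Such bundles are classified by $\pi_1SO(3)=\mathbb{Z}/2$, detected by $w_2$, so the normal bundle is trivial. Over a tubular neighborhood $\sigma\times D^3$ the circle bundle is pulled back from $\sigma$, so its total space is equivariantly $K\times D^3$. Composing with a reflection of $D^3$ if necessary makes the embedding orientation-preserving.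
\end{proof}

Fix such an $\iota$ and put $C_{a,b}=S^6_{a,b}\setminus\iota(S^3\times\operatorname{int}D^3)$. It contains $N$ and $S$, and $\iota$ identifies its boundary with $S^3\times S^2$. Call $\{w\}\times S^2$ the \emph{meridian}.

\begin{lemma}\label{lem:piece}
The manifold $C=C_{a,b}$ is simply connected, and $H_2(C;\mathbb{Z})\cong\mathbb{Z}$ is generated by the meridian. If $\alpha\in H^2_{S^1}(C;\mathbb{Z})$ evaluates to $\pm1$ on the meridian, then $\alpha_S-\alpha_N=\pm A$.
\end{lemma}

\begin{proof}
$C$ is a deformation retract of the complement of a $3$-dimensional submanifold of $S^6$, which is simply connected by transversality, as $2+3<6$. The Mayer--Vietoris sequence of $S^6=C\cup(S^3\times D^3)$ gives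
\[
0=H_3(S^6)\to H_2(S^3\times S^2)\to H_2(C)\oplus H_2(S^3\times D^3)\to H_2(S^6)=0,
\]
and $H_2(S^3\times D^3)=0$.

For the last claim we want to apply (F4), but $C$ has a boundary. We close it up so that the meridian becomes a component of the fixed set: let $\widehat C=C\cup(D^4\times S^2)$, glued along $S^3\times S^2$ and oriented as $C$. Its fixed set consists of $N$, $S$ and the sphere $\{0\}\times S^2$, whose normal bundle is $S^2\times(\mathbb{C}_1\oplus\mathbb{C}_1)$ with equivariant Euler class $u^2$.

Let $\eta$ be a generator of $H^2(S^2;\mathbb{Z})$. Then $H^2_{S^1}(D^4\times S^2)=H^2(BS^1\times S^2)=\mathbb{Z}u\oplus\mathbb{Z}\eta$, and $H^2_{S^1}(S^3\times S^2)=H^2(\mathbb{CP}^1\times S^2)$ by (F1). The class $u$ restricts to a generator of $H^2(\mathbb{CP}^1)$, by the Gysin sequence and $H^2(S^3)=0$. So restriction from $D^4\times S^2$ to its boundary is an isomorphism on $H^2_{S^1}$, and $\alpha|_{\partial C}$ is the restriction of $mu+\varepsilon\eta$ for some integers $m,\varepsilon$. Evaluating on the meridian gives $\varepsilon=\pm1$. By Mayer--Vietoris there is a class $\widehat\alpha$ on $\widehat C$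 that restricts to $\alpha$ on $C$ and to $mu+\varepsilon\eta$ on $D^4\times S^2$. Now (F4) gives
\[
0=\int_{\widehat C}\widehat\alpha=\frac{\alpha_Nu}{-Au^3}+\frac{\alpha_Su}{Au^3}+\int_{S^2}\frac{mu+\varepsilon\eta}{u^2}=\Bigl(\frac{\alpha_S-\alpha_N}{A}\pm1\Bigr)u^{-2}.\qedhere
\]
\end{proof}

\begin{remark}
For the embedding built in Lemma~\ref{lem:embed}, the spheres $\Sigma_1,\Sigma_2,\Sigma_3$ lie in $C$ and rotate with weights $a$, $b$, $a+b$ up to sign. By (F4), the class $\alpha$ of Lemma~\ref{lem:piece} evaluates on them to $\pm b(a+b)$, $\pm a(a+b)$, $\pm ab$. So one of them generates $H_2(C)$ only if $a=b=1$, which is why the argument of Section~\ref{ss:explicit} had to be replaced.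
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $C=C_{a,b}$ and $C'=C_{c,d}$, with fixed points $N,S$ and $N',S'$. Both embeddings of $S^3\times D^3$ preserve orientation, so $C$ and $C'$ induce the same boundary orientation on $S^3\times S^2$. Glue them by $\operatorname{id}\times\rho$, with $\rho$ a reflection of $S^2$. This map is equivariant and reverses orientation, so $M=C\cup C'$ is a closed $S^1$-manifold with an orientation extending those of $C$ and $C'$.

The action on the seam $W=S^3\times S^2$ is free, $W/S^1=S^2\times S^2$ is simply connected, and both structures have $c_1^{S^1}=0$ by \eqref{eq:c1zero}. Lemma~\ref{lem:glue} gives an invariant almost complex structure on $M$ equal to the given ones off a collar of $W$. The fixed points are $N,S,N',S'$, with weights \eqref{eq:weightsA}.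

By van Kampen's theorem and Lemma~\ref{lem:piece}, $M$ is simply connected. In the Mayer--Vietoris sequence
\[
H_2(W)=\mathbb{Z}\to H_2(C)\oplus H_2(C')=\mathbb{Z}^2\to H_2(M)\to H_1(W)=0
\]
the first map is $1\mapsto(\pm1,\pm1)$, so $H_2(M)\cong\mathbb{Z}$, generated by the meridian. By Proposition~\ref{prop:formal}, $M$ is admissible. The meridian can be pushed into the part of $C$ where the almost complex structure is that of $S^6$, and there $c_1$ is the restriction of a class in $H^2(S^6)=0$. Hence $c_1(M)=0$.

Let $\alpha$ be an equivariant lift of $x$, which exists by Proposition~\ref{prop:formal}. It evaluates to $\pm1$ on the meridian, so $\tau=\pm1$ by Lemma~\ref{lem:piece}. Then $\tau^3=\tau$, and Lemma~\ref{lem:tau} gives $(k,p)=\tau\bigl(\frac14(A^2-B^2),P-Q\bigr)$.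
\end{proof}

For $(a,b)=(c,d)$ we get a spin manifold with $k=p=0$, which is $S^2\times S^4$ by Theorem~\ref{thm:WJ}.

\section{Manifolds homotopy equivalent to $S^2\times S^4$}\label{sec:B}

A manifold homotopy equivalent to $S^2\times S^4$ has $k=0$. So we need pairs with $A=B$, and to tell the manifolds apart we need $|P-Q|$ unbounded. An instance is $1\cdot5\cdot6=2\cdot3\cdot5$, where $P-Q=62-38=24$. It is the first member of a family.

For $r\ge1$ put $s=2r^2+2r+1$ and
\[
(a,b)=(r,s),\qquad(c,d)=\bigl(r+1,\;r(2r+1)\bigr).
\]
Both pairs are coprime, since $s\equiv1\pmod r$ and $r(2r+1)\equiv(-1)(-1)=1\pmod{r+1}$. We have $a+b=(r+1)(2r+1)$ and $c+d=s$, so $A=B=r(r+1)(2r+1)s$. Writing $P=2\bigl((a+b)^2-ab\bigr)$ and $Q=2\bigl((c+d)^2-cd\bigr)$,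
\[
P-Q=2\bigl[(r+s)^2-rs-s^2+cd\bigr]=2\bigl[r(r+s)+cd\bigr]=4r(r+1)(2r+1)=24\,n_r,
\]
where $n_r=1^2+\dots+r^2=\frac16r(r+1)(2r+1)$. Theorem~\ref{thm:A} gives admissible manifolds $M_r$ with $c_1=0$, $k=0$, $|p|=24n_r$. They are pairwise non-homeomorphic, because $|p|$ is strictly increasing in $r$.

The cohomology ring of $M_r$ is that of $S^2\times S^4$, but we still have to determine the homotopy type. The way around a direct argument is to build a manifold that is homotopy equivalent to $S^2\times S^4$ by construction and has the same invariants as $M_r$, and then to apply Theorem~\ref{thm:WJ}.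

\begin{proposition}\label{prop:fake}
For every $i\ge1$ there is a closed smooth spin manifold $N'$ homotopy equivalent to $S^4\times S^2$ with $|p(N')|=48i$.
\end{proposition}

We recall what is needed from simply connected surgery \cite{Browder}. Let $X$ be a closed oriented manifold. A \emph{degree one normal map} to $X$ is a map $f\colon N\to X$ of degree one from a compact oriented manifold without boundary, not necessarily connected, together with a vector bundle $\zeta$ over $X$ and a stable isomorphism of the normal bundle $\nu_N$ with $f^*\zeta$. Normal maps of manifolds with boundary, and normal bordisms with fixed target $(X,\zeta)$, are defined in the same way. If $X$ is simply connected of dimension $6$, there is a surgery obstruction in $\mathbb{Z}/2$ that vanishes if and only if $f$ is normally bordant to a homotopy equivalence. It has the cobordism property: it vanishes if $f$ is the restriction to the boundary of a degree one normal map of $7$-dimensional manifolds with boundary.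

\begin{proof}[Proof of Proposition~\ref{prop:fake}]
Stable oriented bundles over $S^4$ form the group $\pi_4BSO=\pi_3SO=\mathbb{Z}$, on which $p_1$ is additive, with $p_1=\pm2$ on a generator. Let $\xi$ be a bundle of large rank $n$ representing $24i$ times a generator, so $\langle p_1(\xi),[S^4]\rangle=\pm48i$. The Thom space of $\xi$ is $S^n\cup e^{n+4}$, and the attaching map is, up to sign, the image of the clutching function under the homomorphism $J\colon\pi_3SO\to\pi_3^s=\mathbb{Z}/24$. This image is zero, so the Thom space is homotopy equivalent to $S^n\vee S^{n+4}$, and there is a map from $S^{n+4}$ to it that is an isomorphism on $H_{n+4}$. Make this map transverse to the zero section $S^4$ and let $N^4\subset S^{n+4}$ be the preimage. The restriction $f\colon N\to S^4$ has $\nu_N\cong f^*\xi$, and it has degree one, for suitable orientations, by the Thom isomorphism.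

The surgery theorem does not apply to $f$ itself, which is $4$-dimensional, so we pass to the product. Let $\operatorname{pr}\colon S^4\times S^2\to S^4$ be the projection. Since $\nu_{S^2}$ is stably trivial, $f\times\operatorname{id}_{S^2}$ is a degree one normal map to $S^4\times S^2$ with bundle $\operatorname{pr}^*\xi$. It is the boundary of the normal map $f\times\operatorname{id}_{D^3}\colon N\times D^3\to S^4\times D^3$. By the cobordism property its obstruction vanishes, so there is a homotopy equivalence $g\colon N'\to S^4\times S^2$ with $\nu_{N'}\cong g^*\operatorname{pr}^*\xi$ stably. Then $w_2(N')=0$, since $H^1(S^4;\mathbb{Z}/2)=H^2(S^4;\mathbb{Z}/2)=0$. As $H^4(N';\mathbb{Z})$ is torsion free, $p_1(N')=-g^*\operatorname{pr}^*p_1(\xi)$, and multiplying by the generator of $H^2(N')$ gives $p(N')=\pm48i$.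
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The parity of $n_r$ is that of the number of odd integers in $[1,r]$, so $n_r$ is even exactly when $r\equiv0,3\pmod4$. For such $r$ write $24n_r=48i$ and take $N'$ from Proposition~\ref{prop:fake}. Both $M_r$ and $N'$ are simply connected and spin, with torsion-free homology, $H^2\cong\mathbb{Z}$, $b_3=0$, $k=0$ and $|p|=48i$. Since $k=0$, the signs of the generators can be chosen so that $(k,p)$ agree. By Theorem~\ref{thm:WJ}, $M_r$ is diffeomorphic to $N'$, hence homotopy equivalent to $S^2\times S^4$.
\end{proof}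

\section{Changing the speed of an invariant sphere}\label{sec:C}

Throughout this section $q_1,\dots,q_4$ are the fixed points with the weights \eqref{eq:weightsC}, in the order listed.

\subsection{What the weights determine}
Here $c_1^{S^1}$ has nonzero values, so the unknown number is the divisibility of $c_1$.

\begin{lemma}\label{lem:mu}
Let $M$ be a closed almost complex $6$-manifold with a circle action with weights \eqref{eq:weightsC}. Then $\langle c_1^3,[M]\rangle=72-2a^2$ and $\langle p_1c_1,[M]\rangle=24-2a^2$. If $H^2(M;\mathbb{Z})=\mathbb{Z}x$ and $c_1=\mu x$ with $\mu\ne0$, then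
\begin{equation}\label{eq:kp}
k=\frac{72-2a^2}{\mu^3},\qquad p=\frac{24-2a^2}{\mu}.
\end{equation}
\end{lemma}

\begin{proof}
The data at the fixed points are
\[
\begin{array}{c|cccc}
 & q_1 & q_2 & q_3 & q_4\\ \hline
e_f & 6 & -a & a & -6\\
\sum w_i & 6 & a & -a & -6\\
\sum w_i^2 & 14 & a^2+2 & a^2+2 & 14
\end{array}
\]
The quotients $(\sum w_i)/e_f$ are $1,-1,-1,1$. So (F4) gives $c_1^3=36-a^2-a^2+36$ and $p_1c_1=14-2(a^2+2)+14$.
\end{proof}

With $|\mu|=2$ for $a$ even and $|\mu|=1$ for $a$ odd, \eqref{eq:kp} gives the values in Theorem~\ref{thm:C}. So we must construct the manifolds and determine $|\mu|$.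

\subsection{Two projective threefolds}
The operation of Section~\ref{ss:surgery} changes $a$ by even numbers, so we need one starting manifold of each parity.

\begin{proposition}\label{prop:start}
For $a_0=4$ and $a_0=5$ there is a simply connected smooth projective threefold $X$ with $H_2(X;\mathbb{Z})\cong\mathbb{Z}$ and a holomorphic circle action with weights \eqref{eq:weightsC} for $a=a_0$. Moreover $|\mu|=2$ for $a_0=4$ and $|\mu|=1$ for $a_0=5$.
\end{proposition}

\begin{proof}
\emph{The case $a_0=4$.} Let $\mathbb{C}^*$ act on $\mathbb{C}^5=\langle v_{-2},\dots,v_2\rangle$ with $v_i$ of weight $i$. In the Grassmannian $Gr(2,5)$ with Pl\"ucker coordinates $\pi_{i,j}$ let $X$ be cut out by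
\[
\pi_{-1,2}+\pi_{0,1}=0,\qquad\pi_{-2,2}+\pi_{-1,1}=0,\qquad\pi_{-2,1}+\pi_{-1,0}=0 .
\]
In each equation the index sum is constant, so $X$ is invariant. The fixed points of $Gr(2,5)$ are the ten planes $\langle v_i,v_j\rangle$, and such a plane lies on $X$ when $\pi_{i,j}$ does not occur in the equations. This leaves $(i,j)=(-2,-1),(-2,0),(0,2),(1,2)$.

Near $\langle v_i,v_j\rangle$ use the chart of planes spanned by $v_i+\sum_l\alpha_lv_l$ and $v_j+\sum_l\beta_lv_l$, with $l\ne i,j$. The tangent directions $\alpha_l$, $\beta_l$ have weights $l-i$, $l-j$. In this chart $\pi_{i,l}=\beta_l$, $\pi_{l,j}=\alpha_l$, and the $\pi_{l,l'}$ with $l,l'\notin\{i,j\}$ are quadratic. This gives: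
\[
\begin{array}{c|c|c|c|c}
(i,j) & \text{weights of }TGr & \text{linear parts} & \text{their weights} & \text{kernel}\\ \hline
(-2,-1) & 2,3,4;\ 1,2,3 & -\alpha_2,\ \beta_2-\alpha_1,\ \beta_1-\alpha_0 & 4,3,2 & 1,2,3\\
(-2,0) & 1,3,4;\ -1,1,2 & -\alpha_1,\ \beta_2,\ \beta_1+\alpha_{-1} & 3,2,1 & -1,1,4
\end{array}
\]
At both points the three linear parts are independent. The involution $v_i\leftrightarrow v_{-i}$ permutes the equations up to sign and inverts the action, so the linear parts are independent at $(0,2)$ and $(1,2)$ too, with kernel weights $\{1,-1,-4\}$ and $\{-1,-2,-3\}$. The set of points of $X$ where the three differentials are dependent is closed and $\mathbb{C}^*$-invariant. If it contained a point $y$, it would contain the fixed point $\lim_{\lambda\to0}\lambda y$, which is impossible. So $X$ is smooth of dimension $3$ with normal bundle $\mathcal{O}(1)^{\oplus3}$. If $h$ is the hyperplane class, $c_1(Gr(2,5))=5h$ gives $c_1(X)=2h$.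

\emph{The case $a_0=5$.} Let $X\subset\mathbb{P}(\operatorname{Sym}^{12}\mathbb{C}^2)$ be the closure of the $SL_2$-orbit of the binary form $[\,st(s^{10}+11s^5t^5-t^{10})\,]$. By Mukai and Umemura \cite{MU}, $X$ is a smooth threefold; it is the union of the open orbit, which has finite stabilizers, and the orbits of $[s^{11}t]$ and $[s^{12}]$; and $-K_X\cong\mathcal{O}(1)|_X$. Two $SL_2$-linearizations of a line bundle on $X$ differ by a character of $SL_2$, and there is only the trivial one, so this isomorphism is equivariant.

Let $\mathbb{C}^*$ be the diagonal torus of $PSL_2$, parametrized so that $m_j=s^{12-j}t^j$ has weight $j-6$. It has no fixed point in the open orbit. The other orbits consist of the forms $l_1^{11}l_2$ and $l_1^{12}$ with distinct linear factors $l_1,l_2$, and such a form is fixed when its factors are. So the fixed points are $[m_j]$ for $j=0,1,11,12$. At $[m_j]$ the tangent weights of $\mathbb{P}^{12}$ are the distinct numbers $i-j$, $i\ne j$. The fiber of $\mathcal{O}(1)$ is dual to $\mathbb{C}m_j$, so the three weights of $X$ sum to $6-j$. For $j=0$ they are distinct positive integers with sum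 $6$, hence $\{1,2,3\}$. For $j=1$ the tangent space of the orbit is spanned by the directions $m_0$ and $m_2$, of weights $-1$ and $1$, and the sum is $5$; so the weights are $\{-1,1,5\}$. The element $(s,t)\mapsto(t,-s)$ of $SL_2$ preserves $X$ and inverts the torus, which gives $\{1,-1,-5\}$ for $j=11$ and $\{-1,-2,-3\}$ for $j=12$.

\emph{Topology.} In both cases $X$ lies in a projective space on which the circle acts through a unitary representation. The moment map for the restricted Fubini--Study form is a Morse function whose critical points are the fixed points, and, for one choice of sign, the index is twice the number of negative weights. For the weights \eqref{eq:weightsC} the indices are $0,2,4,6$. So $X$ is homotopy equivalent to a complex with one cell in each of these dimensions: it is connected, simply connected, and $H_2(X)\cong\mathbb{Z}$. By Lemma~\ref{lem:mu}, $\mu^3k=c_1^3$. For $a_0=4$, $c_1^3=40$ and $\mu$ is even because $c_1=2h$, so $|\mu|=2$. For $a_0=5$, $c_1^3=22$, so $|\mu|=1$.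
\end{proof}

\subsection{The surgery}\label{ss:surgery}
The parameter $a$ occurs only at $q_2$ and $q_3$, where the other weights are $-1,1$. The plan is to cut out the invariant sphere joining these points and to glue in a sphere that rotates at a different speed. Let $S^2_a$ denote $\mathbb{CP}^1$ with the action $\lambda\cdot[y_0:y_1]=[\lambda^ay_0:y_1]$, which has weights $a$ at $[0:1]$ and $-a$ at $[1:0]$. We first describe a neighborhood of the sphere.

\begin{lemma}\label{lem:line}
Let $a\geq1$, and let $L\to S^2_a$ be an equivariant complex line bundle with the same weight $w$ at both poles. Then $L\cong S^2_a\times\mathbb{C}_w$ equivariantly.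
\end{lemma}

\begin{proof}
After tensoring with $\mathbb{C}_{-w}$ we may assume $w=0$, and we need an invariant nowhere vanishing section. Cover the sphere by invariant open disks $D_\pm$ around the poles that overlap in an annulus. Parallel transport along meridians, for an invariant connection, extends a nonzero vector at the pole to an invariant nowhere vanishing section $\sigma_\pm$ over $D_\pm$. On the annulus $\sigma_+=g\sigma_-$ with $g$ invariant, so $g$ is a function of the height, which ranges over an interval. Hence $g=e^\psi$ with $\psi$ a smooth function of the height. Let $\chi$ be a smooth function of the height that is $0$ near the edge of the annulus inside $D_+$ and $1$ near the other edge. Then $e^{-\chi\psi}\sigma_+$ equals $\sigma_+$ near the first edge and $\sigma_-$ near the second, and the three sections fit together.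
\end{proof}

Let $X$ be as in Proposition~\ref{prop:start}. Among the weights $-1,1,a_0$ at $q_2$ only $a_0$ is divisible by $a_0$, so by Lemma~\ref{lem:sphere} the component $\Sigma$ of $X^{\mathbb{Z}_{a_0}}$ through $q_2$ is a sphere whose other pole has weight $-a_0$. Since $a_0\ge4$, this weight occurs only at $q_3$. As a complex curve with a holomorphic action, $\Sigma\cong S^2_{a_0}$. The group $\mathbb{Z}_{a_0}$ acts on the fibers of the complex normal bundle of $\Sigma$ with characters $-1$ and $1$, which are distinct modulo $a_0$. So the normal bundle splits into equivariant line bundles $L_{-1}\oplus L_1$. The normal weights at both poles are $-1,1$, and the weight of $L_{\pm1}$ is congruent to $\pm1$ modulo $a_0$, so $L_{\pm1}$ has weight $\pm1$ at both poles. By Lemma~\ref{lem:line} and the equivariant tubular neighborhood theorem, $\Sigma$ has an invariant neighborhood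
\[
T=S^2_{a_0}\times D^4,\qquad D^4\subset\mathbb{C}_{-1}\oplus\mathbb{C}_1,
\]
with the product orientation. The circle acts freely on $S^3=\partial D^4$.

To replace $S^2_{a_0}$ by $S^2_a$ we need an equivariant diffeomorphism $S^2_{a_0}\times S^3\to S^2_a\times S^3$. We look for one of the form $(y,z)\mapsto(g(z)y,z)$ with $g\colon S^3\to SO(3)$, as in \eqref{eq:G0}. Equivariance means $g(\lambda z)=R_a(\lambda)g(z)R_{a_0}(\lambda)^{-1}$, where $R_a$ is the rotation of $S^2_a$. The loop $\lambda\mapsto g(\lambda z)$ is contractible because $S^3$ is simply connected, so $a\equiv a_0$ in $\pi_1SO(3)=\mathbb{Z}/2$. This parity condition is also sufficient.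

\begin{lemma}\label{lem:G}
If $a,a_0\ge1$ and $a\equiv a_0\pmod2$, there is a smooth map $G\colon S^3\to SU(2)$ such that $\varphi(y,z)=(G(z)y,z)$ is an equivariant diffeomorphism $S^2_{a_0}\times S^3\to S^2_a\times S^3$.
\end{lemma}

\begin{proof}
Put $\beta=(a-a_0)/2$ and $\gamma=(a+a_0)/2>0$. For $z=(z_1,z_2)\in S^3\subset\mathbb{C}_{-1}\oplus\mathbb{C}_1$ let $w=(\bar z_1,z_2)$, so that $\lambda\cdot z$ corresponds to $\lambda w$. With the convention $\omega^{-n}=\bar\omega^{\,n}$ for $\omega\in\mathbb{C}$ and $n>0$, and $\omega^0=1$, put
\[
G(z)=\frac{1}{\sqrt{|w_1|^{2|\beta|}+|w_2|^{2\gamma}}}\begin{pmatrix}w_1^{\beta}&-w_2^{\gamma}\\[2pt] \overline{w_2^{\gamma}}&\overline{w_1^{\beta}}\end{pmatrix}.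
\]
The denominator does not vanish on $S^3$, and the matrix lies in $SU(2)$. Replacing $z$ by $\lambda\cdot z$ multiplies the entries in positions $11,12,21,22$ by $\lambda^\beta,\lambda^\gamma,\lambda^{-\gamma},\lambda^{-\beta}$. In the product $\lambda^{-\beta}\operatorname{diag}(\lambda^a,1)\,G(z)\operatorname{diag}(\lambda^{-a_0},1)$ the exponents are
\[
-\beta+a-a_0=\beta,\qquad-\beta+a=\gamma,\qquad-\beta-a_0=-\gamma,\qquad-\beta .
\]
So the product equals $G(\lambda\cdot z)$. The scalar $\lambda^{-\beta}$ acts trivially on $\mathbb{CP}^1$, and therefore $G(\lambda\cdot z)\operatorname{diag}(\lambda^{a_0},1)y=\operatorname{diag}(\lambda^a,1)G(z)y$.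
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}, existence]
Given $a\ge1$, let $a_0\in\{4,5\}$ have the parity of $a$. Put $C=X\setminus\operatorname{int}T$, $T'=S^2_a\times D^4$, and $M_a=C\cup_\varphi T'$. The map $\varphi$ preserves the product orientation of $S^2\times S^3$, since $SU(2)$ acts on $\mathbb{CP}^1$ by orientation-preserving maps. So the orientations of $C$ and $T'$ fit together.

\emph{Almost complex structure.} Take the complex structure $J_X$ on $C$ and the product structure on $T'$. The quotient of the seam is an $S^2$-bundle over $S^3/S^1=S^2$, hence simply connected. We compare the Chern classes. The neighborhood $T$ retracts equivariantly onto $\Sigma$, and along $\Sigma$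
\[
c_1^{S^1}(TX)=c_1^{S^1}(T\Sigma)-u+u=e^{S^1}(T\Sigma).
\]
So on $T$, and in particular on $\partial T$, the class $c_1^{S^1}(J_X)$ is the equivariant Euler class of the oriented plane bundle tangent to the $S^2$-factor. The same computation applies to $T'$. The map $\varphi$ commutes with the projections to $S^3$ and preserves the orientation of each fiber, so it identifies these two equivariant plane bundles. The classes agree, and Lemma~\ref{lem:glue} gives an invariant almost complex structure equal to the given ones off a collar of the seam. The fixed points are $q_1,q_4\in C$ and the two poles in $T'$, with weights $\{\pm a,-1,1\}$.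

\emph{Topology.} Since $\Sigma$ has codimension $4$, $C$ is simply connected, and so is $M_a$ by van Kampen's theorem. By excision, $H_j(X,C)\cong H_j\bigl(S^2\times(D^4,S^3)\bigr)\cong H_j(M_a,C)$, and this group vanishes for $j\le3$. Hence $H_2(X)\cong H_2(C)\cong H_2(M_a)$, all isomorphic to $\mathbb{Z}$, and $M_a$ is admissible by Proposition~\ref{prop:formal}. The generator of $H_2(C)$ is carried by the part of $C$ off the collar, where the structures of $M_a$ and $X$ coincide. So $|\mu|$ is the same for $M_a$ and $X$: it is $2$ for $a$ even and $1$ for $a$ odd. Formula \eqref{eq:kp} gives $(k,p)$. Since $|k|\to\infty$ in each parity class, infinitely many homotopy types occur in each.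
\end{proof}

\subsection{Uniqueness for $a\ge4$}
Let $M$ be admissible with weights \eqref{eq:weightsC} and $a\ge4$. By Proposition~\ref{prop:formal}, $H^2(M;\mathbb{Z})=\mathbb{Z}x$, the class $x$ has a lift $\alpha\in H^2_{S^1}(M;\mathbb{Z})$, and if $c_1=\mu x$, then $c_1^{S^1}=\mu\alpha+mu$ for some integer $m$. Write $\alpha_i$ for the value of $\alpha$ at $q_i$. Comparing with the values $6,a,-a,-6$ of $c_1^{S^1}$ gives
\begin{equation}\label{eq:diff}
\mu(\alpha_1-\alpha_4)=12,\qquad\mu(\alpha_1-\alpha_2)=6-a .
\end{equation}
In particular $\mu\ne0$.

\emph{Step 1: $\mu$ divides $2$.} The weights at $q_1$ are $1,2,3$. By Lemma~\ref{lem:sphere}, the components of $M^{\mathbb{Z}_2}$ and $M^{\mathbb{Z}_3}$ through $q_1$ are spheres of weights $2$ and $3$, whose other poles have weights $-2$ and $-3$. Since $a\ge4$, these weights occur only at $q_4$. The same lemma shows that $2$ and $3$ divide $\alpha_1-\alpha_4=12/\mu$. So $6$ divides $12/\mu$.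

\emph{Step 2: $a$ odd.} By \eqref{eq:diff}, $\mu$ divides the odd number $6-a$, so $|\mu|=1$.

\emph{Step 3: $a$ even.} We must exclude $|\mu|=1$, that is, show that $c_1$ is even. This is a statement modulo $2$, and rational localization does not see it. We localize instead to the fixed set $\Phi=M^{\mathbb{Z}_2}$ of the subgroup $\mathbb{Z}_2\subset S^1$, with coefficients in $\mathbb{F}_2$. Two components of $\Phi$ are known. One is the sphere $\Sigma_{14}$ through $q_1,q_4$ from Step 1. The other is the component $\Sigma_{23}$ through $q_2$: only the weight $a$ at $q_2$ is even, so it is a sphere of weight $a$, and its other pole has weight $-a\le-4$, so it is $q_3$. A priori $\Phi$ could have further components that contain no fixed point of the circle.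

Let $M_{\mathbb{Z}_2}=ES^1\times_{\mathbb{Z}_2}M$, a bundle over $B\mathbb{Z}_2=\mathbb{RP}^\infty$ with fiber $M$, and recall $H^*(B\mathbb{Z}_2;\mathbb{F}_2)=\mathbb{F}_2[t]$ with $\deg t=1$. All cohomology below has coefficients in $\mathbb{F}_2$. Since the integral cohomology of $M$ is free, every class in $H^*(M)$ is the reduction of an integral class. It therefore lifts to $M_{S^1}$ and, by pullback along $M_{\mathbb{Z}_2}\to M_{S^1}$, to $M_{\mathbb{Z}_2}$. This is where formality over $\mathbb{Z}$, and not only over $\mathbb{Q}$, is used. By Leray--Hirsch, $H^*_{\mathbb{Z}_2}(M)$ is free over $\mathbb{F}_2[t]$ with generators in degrees $0,2,4,6$, so $\dim H^n_{\mathbb{Z}_2}(M)=4$ for $n\ge6$.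

Let $V$ be a closed invariant tubular neighborhood of $\Phi$ and $M_0=M\setminus\operatorname{int}V$. The group $\mathbb{Z}_2$ acts freely on $M_0$, so by excision
\[
H^n_{\mathbb{Z}_2}(M,\Phi)\cong H^n_{\mathbb{Z}_2}(M_0,\partial M_0)\cong H^n(M_0/\mathbb{Z}_2,\partial M_0/\mathbb{Z}_2),
\]
which vanishes for $n>6$ because $M_0/\mathbb{Z}_2$ is a compact $6$-manifold. Hence the restriction
\[
\operatorname{res}\colon H^n_{\mathbb{Z}_2}(M)\to H^n_{\mathbb{Z}_2}(\Phi)=H^n(\Phi\times B\mathbb{Z}_2)
\]
is an isomorphism for $n>6$. This has two consequences. First, for $n>6$ the target has dimension $\sum_j\dim H^j(\Phi)$, so this sum is $4$. The disjoint spheres $\Sigma_{14}$ and $\Sigma_{23}$ already contribute $4$, so $\Phi=\Sigma_{14}\sqcup\Sigma_{23}$. Second, $\operatorname{res}$ is injective in all degrees: if $\operatorname{res}y=0$, then $\operatorname{res}(t^7y)=0$ in degree greater than $6$, so $t^7y=0$, and $y=0$ by freeness.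

Let $\bar c\in H^2_{\mathbb{Z}_2}(M)$ be the image of $c_1^{S^1}$. For a component $\Sigma$ of $\Phi$ we have $H^2(\Sigma\times B\mathbb{Z}_2)=H^2(\Sigma)\oplus H^0(\Sigma)\,t^2$, as $H^1(\Sigma)=0$. The first component of $\bar c$ is $\langle c_1,[\Sigma]\rangle$ modulo $2$, computed by Lemma~\ref{lem:sphere}. The second is found by restricting to a pole, where $c_1^{S^1}$ is its value times $u$; so it vanishes if that value is even. The numbers are
\[
\Sigma_{14}:\quad\frac{6-(-6)}{2}=6\ \text{ and }\ 6,\qquad\qquad\Sigma_{23}:\quad\frac{a-(-a)}{a}=2\ \text{ and }\ a .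
\]
All four are even, so $\operatorname{res}\bar c=0$ and $\bar c=0$. Restricting to the fiber $M$ shows that $c_1\equiv0\pmod2$. So $\mu$ is even, and $|\mu|=2$ by Step 1.

\emph{Conclusion.} Choose $x$ with $\mu>0$. Then $\mu$ is determined by the parity of $a$, the pair $(k,p)$ is given by \eqref{eq:kp}, $w_2=\mu x \bmod 2$, and $b_3=0$. By Theorem~\ref{thm:WJ} the diffeomorphism type of $M$ is determined by $a$. This completes the proof of Theorem~\ref{thm:C}.

\begin{remark}
Uniqueness fails for $a=2$ and $a=3$. The action on $\mathbb{CP}^3$ with $(n_0,\dots,n_3)=(0,1,2,3)$ has weights \eqref{eq:weightsC} with $a=2$, and $k=1$, whereas $|k(M_2)|=8$. For $a=3$ take the quadric $z_{-2}z_2+z_{-1}z_1+z_0^2=0$ in $\mathbb{P}\langle v_{-2},\dots,v_2\rangle$, with $v_i$ of weight $i$. Its fixed points are $[v_i]$ for $i\ne0$, with weights $l-i$ for $l\ne\pm i$, and these are \eqref{eq:weightsC} with $a=3$. It is admissible by the Morse theory argument of Proposition~\ref{prop:start}. Since $c_1=3h$ and $\mu^3$ divides $54$, we get $|\mu|=3$ and $|k|=2$, whereas $|k(M_3)|=54$. What breaks is the position of the isotropy spheres.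 In the quadric the sphere of weight $3$ through $q_1=[v_{-2}]$ is the line to $q_3=[v_1]$, so Step 1 fails; and the one through $q_2=[v_{-1}]$ is the line to $q_4=[v_2]$, so the quadric cannot serve as the odd starting manifold in Section~\ref{ss:surgery}.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Browder}
Browder, \emph{Surgery on Simply-Connected Manifolds}.

\bibitem{Jupp}
Jupp, \emph{Classification of certain 6-manifolds}, Proc. Camb. Phil. Soc. 73 (1973).

\bibitem{KL}
Panagiotis Konstantis and Nicholas Lindsay, \emph{Exotic almost complex circle actions on 6-manifolds}, arXiv:2308.06832 (2023).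

\bibitem{MU}
Mukai and Umemura, \emph{Minimal rational threefolds}, LNM 1016 (1983).

\bibitem{Wall}
Wall, \emph{Classification problems in differential topology V}, Invent. Math. 1 (1966).

\end{thebibliography}
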